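\title{Absorbed characters and a counterexample\\ to the anti-deformation conjecture}


\begin{abstract}
The anti-deformation conjecture asserts that for every compact quantum group there is one of Kac type with the same fusion semiring and the same dimensions of corepresentations. We show that it is false. In a Woronowicz--Kac algebra, an irreducible corepresentation that absorbs a nontrivial one-dimensional corepresentation of order two has even dimension. We construct Woronowicz algebras $A_{p,q}$, $2\le p\le q$, with an irreducible corepresentation of dimension $p+q$ that absorbs a one-dimensional corepresentation of this kind; already $A_{2,3}$, with dimension $5$, is a counterexample. We also prove that all the $A_{p,q}$ have the same fusion semiring, that $A_{p,p}$ is of Kac type, and that $A_{p,q}$ is a dimension-preserving $R^+$-deformation of a Woronowicz--Kac algebra if and only if $p=q$. Finally we determine all signatures of the intertwiner attached to an absorbed one-dimensional corepresentation of order two that commutes with the coefficients of the absorbing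 corepresentation.
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{Woronowicz algebra} is a full Hopf $C^*$-algebra in the sense of Woronowicz's axioms, that is, the algebra $A=C(G)$ of continuous functions on a compact quantum group $G$. It is a \emph{Woronowicz--Kac algebra} (or is of Kac type) if its antipode is bounded; equivalently, the antipode is a $C^*$-antimorphism $\kappa$ with $\kappa(u_{ij})=u_{ji}^*$ for every unitary corepresentation $u=(u_{ij})$.

The \emph{fusion semiring} $R^+(A)$ is the set of equivalence classes of finite-dimensional unitary corepresentations, with direct sum and tensor product. It carries the dimension function $\dim:R^+(A)\to\mathbb N$. We say that $A$ is an \emph{$R^+$-deformation} of $B$ if the semirings $R^+(A)$ and $R^+(B)$ are isomorphic, and a \emph{dimension-preserving} $R^+$-deformation if the isomorphism can be chosen to preserve dimensions. An isomorphism of fusion semirings sends irreducibles (the indecomposable nonzero elements) to irreducibles, and $1$ to $1$.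

The following was conjectured in \cite{Ban98}, under the name ``anti-deformation''.

\medskip
\noindent\textbf{Conjecture.} \emph{Any Woronowicz algebra is a dimension-preserving $R^+$-deformation of a Woronowicz--Kac algebra.}
\medskip

If $u$ is a unitary corepresentation, its conjugate $\bar u=(u_{ij}^*)$ is in general only equivalent to a unitary one; in the Kac case $\bar u$ is itself unitary (Section~\ref{sec:kac}). The deviation is measured by a positive matrix. Since $R^+(A)$ and $\dim$ record only multiplicities and sizes, one may expect that this matrix is invisible to them and can be deformed away.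

\begin{example}\label{ex:Ao}
For $F\in GL_n(\mathbb C)$, $n\ge2$, with $F\bar F$ scalar, let $A_o(F)$ be the universal $C^*$-algebra generated by the entries of a unitary $v$ with $v=F\bar vF^{-1}$. Its irreducibles are $a_0=1$, $a_1=v$, $a_2,\dots$, with the $SU(2)$ fusion rules \cite{Ban96}
\begin{equation}\label{eq:su2}
a_k\otimes a_l\simeq a_{|k-l|}\oplus a_{|k-l|+2}\oplus\cdots\oplus a_{k+l}.
\end{equation}
Hence the dimensions are determined by $\dim a_1=n$, and $A_o(F)$ is a dimension-preserving $R^+$-deformation of $A_o(I_n)$. The latter is of Kac type: there $v=\bar v$, and $v_{ij}\mapsto v_{ji}$ extends to a $C^*$-antimorphism. So here the conjecture holds: one keeps the size of $F$ and forgets its entries.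
\end{example}

\subsection{Where the conjecture breaks}

Let $G$ be a compact group, $v$ an irreducible representation, and $\eta:G\to\{\pm1\}$ a nontrivial character that $v$ \emph{absorbs}: $v\otimes\eta\simeq v$. Choose an invertible $T$ with $Tv(g)=\eta(g)v(g)T$ for all $g$. Then $T^2$ commutes with $v$, so we may normalize $T^2=1$. If $\eta(g)=-1$, then $v(g)^{-1}Tv(g)=-T$, so $\mathrm{Tr}\,T=0$ and $\dim v$ is even. The smallest example is $O(2)$ with its defining representation and $\eta=\det$.

Geometrically, let $E_\pm$ be the eigenspaces of $T$, of dimensions $p$ and $q$. The subgroup $\ker\eta$ acts by block diagonal matrices, while its complement consists of matrices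
\begin{equation}\label{eq:offdiag}
\begin{pmatrix}0&c\\ d&0\end{pmatrix},\qquad c\ \text{of size }p\times q,\quad d\ \text{of size }q\times p,
\end{equation}
and unitarity of $c$ and $d$ forces $p=q$. With operator entries this is no longer automatic: isometries $s_1,\dots,s_q$ with $\sum_j s_js_j^*=1$ form a unitary $1\times q$ matrix. What would still force $p=q$ is unitarity of $\bar c$ together with that of $c$: computing $\sum_{i,j}c_{ij}^*c_{ij}$ from $c^*c=1$ gives $q$, and from $\bar c\,\bar c^*=1$ it gives $p$. For quantum groups of Kac type both conditions hold. In general $\bar c$ becomes unitary only after multiplication by scalar matrices on the left and on the right, the two counts acquire weights, and $p\ne q$ becomes possible. Yet absorption of $\eta$ and the parity of $\dim v$ can be read off from the fusion rules and the dimensions. So a case with $p+q$ odd refutes the conjecture.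

\subsection{Results}

Corepresentations are finite-dimensional. A one-dimensional corepresentation will also be called a \emph{character}. For a character $\eta$ we write $v\eta=v\otimes\eta$ for the matrix $(v_{ij}\eta)$, and $\eta v=\eta\otimes v$.

\begin{theorem}\label{thm:even}
Let $B$ be a Woronowicz--Kac algebra, $v$ an irreducible corepresentation, and $\eta$ a one-dimensional corepresentation with $\eta\not\simeq1$, $\eta\otimes\eta\simeq1$ and $v\otimes\eta\simeq v$. Then $\dim v$ is even.
\end{theorem}

\begin{theorem}\label{thm:odd}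
For every odd $q\ge3$ there is a Woronowicz algebra $A$ with an irreducible corepresentation $u$ of odd dimension $q+2$ and a one-dimensional corepresentation $\varepsilon\not\simeq1$ such that $\varepsilon\otimes\varepsilon\simeq1$ and $u\otimes\varepsilon\simeq u$.
\end{theorem}

\begin{corollary}
The anti-deformation conjecture is false.
\end{corollary}

\begin{proof}
Let $A$ be as in Theorem~\ref{thm:odd}, for example with $\dim u=5$. If $\Phi:R^+(A)\to R^+(B)$ were a dimension-preserving isomorphism with $B$ of Kac type, then $v=\Phi(u)$ and $\eta=\Phi(\varepsilon)$ would contradict Theorem~\ref{thm:even}.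
\end{proof}

The counterexamples are the algebras $A_{2,q}$ from a family $A_{p,q}$, $2\le p\le q$, defined in Section~\ref{sec:Apq}. For this family the question can be settled exactly, including the cases with $p+q$ even, where parity says nothing.

\begin{theorem}\label{thm:family}
Let $2\le p\le q$. The semiring $R^+(A_{p,q})$ does not depend on $(p,q)$, and $A_{p,p}$ is of Kac type. Hence every $A_{p,q}$ is an $R^+$-deformation of the Woronowicz--Kac algebra $A_{2,2}$. However, $A_{p,q}$ is a dimension-preserving $R^+$-deformation of a Woronowicz--Kac algebra if and only if $p=q$.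
\end{theorem}

The next result says which pairs $(p,q)$ can occur at all.

\begin{theorem}\label{thm:signature}
Let $A$ be a Woronowicz algebra, $u$ an irreducible unitary corepresentation, and $\varepsilon\ne1$ a one-dimensional corepresentation with $\varepsilon^2=1$ that commutes with the coefficients of $u$ and satisfies $u\varepsilon\simeq u$. Let $T\in\mathrm{Hom}(u,u\varepsilon)$ with $T^2=1$ have eigenvalue multiplicities $\{p,q\}$. Then $\{p,q\}=\{1,1\}$ or $p,q\ge2$, and all these cases occur. If $A$ is of Kac type, then $p=q$. In particular, the smallest odd dimension of such a $u$ is $5$, attained by $A_{2,3}$.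
\end{theorem}

Finally, Theorem~\ref{thm:even} has a version for all absorbed characters together. For a $2$-cocycle $\omega:\Gamma\times\Gamma\to\mathbb T$ on a finite group, $\mathbb C_\omega[\Gamma]$ denotes the twisted group algebra, with basis $(\delta_\eta)_{\eta\in\Gamma}$ and product $\delta_\eta\delta_\nu=\omega(\eta,\nu)\delta_{\eta\nu}$.

\begin{theorem}\label{thm:general}
Let $B$ be a Woronowicz--Kac algebra, $v$ an irreducible corepresentation of dimension $d$, and $\Gamma$ the group of one-dimensional corepresentations $\eta$ with $v\otimes\eta\simeq v$. Then $\Gamma$ is finite, and there is a $2$-cocycle $\omega$ on $\Gamma$ such that $|\Gamma|$ divides $d\cdot\dim\sigma$ for every irreducible representation $\sigma$ of $\mathbb C_\omega[\Gamma]$. In particular $|\Gamma|$ divides $d^2$, and if $\Gamma$ is cyclic, then $|\Gamma|$ divides $d$.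
\end{theorem}

Section~\ref{sec:kac} proves the obstruction. Section~\ref{sec:nonkac} finds which part of it survives without the Kac assumption; the answer suggests the definition of $A_{p,q}$ in Section~\ref{sec:Apq}. The main point, in Section~\ref{sec:fock}, is that matrices \eqref{eq:offdiag} of the required kind exist; they are built from creation operators on a deformed Fock space. Theorems~\ref{thm:odd} and~\ref{thm:signature} follow in Section~\ref{sec:irred}, and Sections~\ref{sec:fusion} and~\ref{sec:dims} prove Theorem~\ref{thm:family}.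

\section{Background}\label{sec:prelim}

We recall the facts we use; see \cite{Wor87,Wor91}. A corepresentation of a Woronowicz algebra $A$ is an invertible matrix $u=(u_{ij})$ over $A$ with $\Delta(u_{ij})=\sum_ku_{ik}\otimes u_{kj}$. A scalar matrix $T$ is in $\mathrm{Hom}(u,w)$ if $(T\otimes1)u=w(T\otimes1)$, which we write $Tu=wT$. The tensor product $u\otimes w$ has entries $u_{ij}w_{kl}$.
\begin{itemize}
\item[(a)] Every corepresentation is equivalent to a unitary one. Unitary corepresentations are direct sums of irreducibles, and $u$ is irreducible if and only if $\mathrm{End}(u)=\mathbb C$. A nonzero intertwiner between irreducible unitary corepresentations is a multiple of a unitary.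
\item[(b)] The conjugate $\bar u=(u_{ij}^*)$ of a unitary corepresentation is a corepresentation, and $\mathrm{Hom}(r,s)\cong\mathrm{Hom}(1,s\otimes\bar r)$, $\mathrm{Hom}(v\otimes\eta,v)\cong\mathrm{Hom}(\eta,\bar v\otimes v)$ for unitary $r,s,v,\eta$.
\item[(c)] There is a unique Haar state $h$, that is, a state with $(h\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes h)\Delta=h(\cdot)1$. With $\chi_V=\sum_iV_{ii}$ we have $\dim\mathrm{Hom}(1,V)=h(\chi_V)$.
\end{itemize}
Equivalent characters are equal. So by (a) every character is a unitary $\eta\in A$ with $\Delta(\eta)=\eta\otimes\eta$; the relation $\eta\otimes\eta\simeq1$ means $\eta^2=1$, and then $\eta=\eta^*$. By (c), $h(\eta)=0$ if $\eta\ne1$.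

\section{The obstruction for Kac algebras}\label{sec:kac}

In the group case $\mathrm{Tr}\,T=0$ came from conjugating $T$ by $v(g)$. Over a noncommutative algebra the trace of $v^*Tv$ need not be the trace of $T$; we need the entries of $v$ to be in the right order, and this is what the Kac condition provides.

\begin{lemma}\label{lem:trace}
Let $B$ be a Woronowicz--Kac algebra, $v$ a unitary corepresentation, $\eta\ne1$ a character, and $T\in\mathrm{Hom}(v,v\eta)$. Then $\mathrm{Tr}\,T=0$.
\end{lemma}

\begin{proof}
We have $\kappa(v_{ik})=v_{ki}^*$ and, taking adjoints, $\kappa(v_{il}^*)=v_{li}$. Since $\kappa$ is antimultiplicative,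
\begin{equation}\label{eq:kac}
\sum_iv_{ki}^*v_{li}=\sum_i\kappa(v_{ik})\kappa(v_{il}^*)=\kappa\Big(\sum_iv_{il}^*v_{ik}\Big)=\delta_{kl}.
\end{equation}
From $Tv=(v\eta)T$ we get $v^*Tv=T\otimes\eta$, that is, $\sum_{k,l}v_{ki}^*T_{kl}v_{lj}=T_{ij}\eta$. Put $j=i$ and sum over $i$. By \eqref{eq:kac} the left side becomes $\sum_{k,l}T_{kl}\delta_{kl}=\mathrm{Tr}\,T$, and the right side is $(\mathrm{Tr}\,T)\eta$. Since $\eta\ne1$, $\mathrm{Tr}\,T=0$.
\end{proof}

Unitarity of $v$ is $\sum_iv_{ik}^*v_{il}=\sum_iv_{ki}v_{li}^*=\delta_{kl}$; relation \eqref{eq:kac} is $\bar v\,\bar v^*=1$, a separate condition. It is the only consequence of the boundedness of the antipode that the obstruction uses.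

\begin{proof}[Proof of Theorem~\ref{thm:even}]
We may take $v$ unitary; $\eta$ is unitary. Let $0\ne T\in\mathrm{Hom}(v,v\eta)$; it is invertible because $v$ and $v\eta$ are irreducible. Applying $Tv=v\eta T$ twice gives $T^2v=v\eta^2T^2=vT^2$, so $T^2\in\mathrm{End}(v)=\mathbb C$, and we may scale $T$ so that $T^2=1$. Its eigenvalues are $\pm1$ and its trace is $0$ by Lemma~\ref{lem:trace}, so $\dim v$ is even.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Take $v$ unitary. By (b), each $\eta\in\Gamma$ is contained in $\bar v\otimes v$, which has dimension $d^2$; so $|\Gamma|\le d^2$. Choose unitaries $T_\eta\in\mathrm{Hom}(v,v\eta)$, with $T_1=1$. From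
\[
T_\eta T_\nu v=T_\eta v\,\nu T_\nu=v\,\eta\nu\,T_\eta T_\nu
\]
we see that $T_\eta T_\nu\in\mathrm{Hom}(v,v\eta\nu)=\mathbb CT_{\eta\nu}$. Hence $T_\eta T_\nu=\omega(\eta,\nu)T_{\eta\nu}$ with $\omega(\eta,\nu)\in\mathbb T$; associativity makes $\omega$ a $2$-cocycle, and $\delta_\eta\mapsto T_\eta$ is a representation of the semisimple algebra $\mathbb C_\omega[\Gamma]$ on $\mathbb C^d$. By Lemma~\ref{lem:trace} its character is $d$ at $\delta_1$ and $0$ at the other $\delta_\eta$. The character of the regular representation is $|\Gamma|$ at $\delta_1$ and $0$ elsewhere, and the regular representation contains each irreducible $\sigma$ with multiplicity $\dim\sigma$. Since irreducible characters are linearly independent, the multiplicity $n_\sigma$ of $\sigma$ in $\mathbb C^d$ satisfies $|\Gamma|n_\sigma=d\dim\sigma$. This is the first assertion.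

Let $g$ be the greatest common divisor of the numbers $\dim\sigma$. Then $|\Gamma|$ divides $dg$, and $g$ divides $\sum_\sigma n_\sigma\dim\sigma=d$; so $|\Gamma|$ divides $d^2$. If $\Gamma$ is cyclic of order $n$ with generator $\eta$, then $T_\eta^n$ is a scalar; we scale $T_\eta$ so that $T_\eta^n=1$ and take $T_{\eta^k}=T_\eta^k$. With this choice $\omega=1$, all $\sigma$ are one-dimensional, and $|\Gamma|$ divides $d$.
\end{proof}

\begin{remark}
Cyclicity is needed for the last assertion. The quaternion group of order $8$ has a single irreducible representation $v$ of dimension $2$, which therefore absorbs all four one-dimensional representations: $|\Gamma|=4=d^2$ does not divide $d$.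
\end{remark}

\section{What survives without the Kac condition}\label{sec:nonkac}

We now drop the Kac condition and ask which signatures remain possible. The matrix that measures the failure of $\bar u$ to be unitary enters as a weight: the single condition $\mathrm{Tr}\,T=0$ is replaced by two weighted ones.

\begin{proposition}\label{prop:weights}
Let $A$, $u$, $\varepsilon$, $T$ be as in Theorem~\ref{thm:signature}, where $p$ and $q$ are the multiplicities of the eigenvalues $1$ and $-1$ of $T$. Then $T$ is unitary, and after a unitary change of basis $T=I_p\oplus(-I_q)$. There is a positive invertible matrix $R$, unique up to a positive scalar, such that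
\begin{equation}\label{eq:R}
\bar uR\bar u^*=R,\qquad \bar u^*R^{-1}\bar u=R^{-1}.
\end{equation}
It has the form $R=R_+\oplus R_-$ with respect to $T$, and
\begin{equation}\label{eq:traces}
\mathrm{Tr}\,R_+=\mathrm{Tr}\,R_-,\qquad \mathrm{Tr}\,R_+^{-1}=\mathrm{Tr}\,R_-^{-1}.
\end{equation}
Consequently $p,q\ge1$, and if one of $p,q$ is $1$, then $p=q=1$.
\end{proposition}

\begin{proof}
By (a), $T^*T$ is a positive scalar; since $T^2=1$ we have $|\det T|=1$, so $T^*T=1$. Thus $T$ is a self-adjoint unitary and can be diagonalized as stated by a unitary conjugation of $u$. Write $T=\mathrm{diag}(\tau_i)$. The relation $Tu=u\varepsilon T$ says $\tau_i\tau_ju_{ij}=u_{ij}\varepsilon$.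

\emph{The matrix $R$.} By (a) and (b) there is an invertible $N$ such that $N\bar uN^{-1}$ is unitary. Writing out the two halves of unitarity gives \eqref{eq:R} with $R=(N^*N)^{-1}$. If also $\bar uR'\bar u^*=R'$, substitute $\bar u^*=R^{-1}\bar u^{-1}R$ to get $\bar uR'R^{-1}=R'R^{-1}\bar u$. Since $M\in\mathrm{End}(\bar u)$ if and only if $\bar M\in\mathrm{End}(u)$, we have $\mathrm{End}(\bar u)=\mathbb C$, so $R'$ is a multiple of $R$.

\emph{Block form.} Taking adjoints in $\tau_i\tau_ju_{ij}=u_{ij}\varepsilon$ gives $T\bar uT=\varepsilon\bar u$. Hence $\bar uT=T\varepsilon\bar u$ and $T\bar u^*=\bar u^*\varepsilon T$, and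
\[
\bar u(TRT)\bar u^*=T\varepsilon\,\bar uR\bar u^*\,\varepsilon T=TRT .
\]
So $TRT$ is a multiple of $R$; comparing traces, $TRT=R$.

\emph{Traces.} In coordinates, \eqref{eq:R} reads
\[
\sum_{i,j}u_{ki}^*R_{ij}u_{lj}=R_{kl},\qquad \sum_{i,j}u_{ik}(R^{-1})_{ij}u_{jl}^*=(R^{-1})_{kl}.
\]
From $u^*Tu=T\otimes\varepsilon$, that is, $\sum_{k,l}u_{ki}^*T_{kl}u_{lj}=T_{ij}\varepsilon$, multiplication by $R_{ij}$ and summation over $i,j$ give $\sum_{k,l}T_{kl}R_{kl}=\varepsilon\sum_{i,j}T_{ij}R_{ij}$. As $\varepsilon\ne1$ and $T$ is diagonal, we get $\mathrm{Tr}(TR)=0$, the first equality in \eqref{eq:traces}. Next, $uT=Tu\varepsilon$, and since $\varepsilon$ commutes with the coefficients of $u$ we have $uTu^*=Tu\varepsilon u^*=T\otimes\varepsilon$, that is, $\sum_{k,l}u_{ik}T_{kl}u_{jl}^*=T_{ij}\varepsilon$. Multiplying by $(R^{-1})_{ij}$ and summing gives $\mathrm{Tr}(TR^{-1})=0$ in the same way.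

\emph{Consequences.} If $p$ or $q$ were $0$, exactly one of $\mathrm{Tr}\,R_\pm$ would be zero. If $p=1$, then by \eqref{eq:traces} and the Cauchy--Schwarz inequality
\[
1=\mathrm{Tr}\,R_+\,\mathrm{Tr}\,R_+^{-1}=\mathrm{Tr}\,R_-\,\mathrm{Tr}\,R_-^{-1}\ge q^2,
\]
so $q=1$. The case $q=1$ is symmetric.
\end{proof}

In the Kac case we may take $R=1$, and \eqref{eq:traces} gives $p=q$ again. Without that assumption, \eqref{eq:traces} can be satisfied with $2\le p<q$, provided $R_+$ has some spread. The simplest choice is $R_-=I_q$ and $R_+=\mathrm{diag}(t^2,t^{-2})\oplus I_{p-2}$, for which both equations in \eqref{eq:traces} say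
\begin{equation}\label{eq:t}
t^2+t^{-2}=q-p+2 .
\end{equation}
For $(p,q)=(2,3)$ the solution $t\ge1$ is the golden ratio. To realize this $R$ we use relations of the type in Example~\ref{ex:Ao}: if $u$ is unitary and $u=F\bar uF^{-1}$, then $\bar u=F^{-1}uF$ satisfies \eqref{eq:R} with $R=(F^*F)^{-1}$.

\section{The algebras $A_{p,q}$}\label{sec:Apq}

\begin{definition}
Let $2\le p\le q$, let $t\ge1$ be the solution of \eqref{eq:t}, and put
\[
F_1=\begin{pmatrix}0&t\\ t^{-1}&0\end{pmatrix}\oplus I_{p-2},\quad F_2=I_q,\quad F=F_1\oplus F_2,\quad T=\mathrm{diag}(\tau_i)=I_p\oplus(-I_q).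
\]
Let $A_{p,q}$ be the universal unital $C^*$-algebra generated by elements $u_{ij}$ $(1\le i,j\le p+q)$ and $\varepsilon$ with the relations
\[
u\ \text{unitary},\quad u=F\bar uF^{-1},\quad \varepsilon=\varepsilon^*,\ \varepsilon^2=1,\quad u_{ij}\varepsilon=\tau_i\tau_ju_{ij}\ \ (\text{that is, } TuT=u\varepsilon).
\]
\end{definition}

Note that $F$ is real, $F^2=1$ and $FT=TF$; moreover $(F^*F)^{-1}=FF^*$ is the matrix $R$ chosen above.

\begin{lemma}
The element $\varepsilon$ is central in $A_{p,q}$, and $A_{p,q}$ is a Woronowicz algebra with $\Delta(u_{ij})=\sum_ku_{ik}\otimes u_{kj}$ and $\Delta(\varepsilon)=\varepsilon\otimes\varepsilon$.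
\end{lemma}

\begin{proof}
Write $A=A_{p,q}$. Taking adjoints in the last relation, $\varepsilon u_{ij}^*=\tau_i\tau_ju_{ij}^*$. Since $u=F\bar uF^{-1}$ and $F$ commutes with $T$, $u_{ij}$ is a linear combination of elements $u_{kl}^*$ with $\tau_k\tau_l=\tau_i\tau_j$. Hence $\varepsilon u_{ij}=\tau_i\tau_ju_{ij}=u_{ij}\varepsilon$, and $\varepsilon$ is central.

Put $U_{ij}=\sum_ku_{ik}\otimes u_{kj}$. As a product of two unitary matrices over $A\otimes A$, $U$ is unitary. Also $\bar U_{ij}=\sum_ku_{ik}^*\otimes u_{kj}^*$; inserting $F^{-1}F$ in the middle gives $F\bar UF^{-1}=U$. Finally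
\[
U_{ij}(\varepsilon\otimes\varepsilon)=\sum_ku_{ik}\varepsilon\otimes u_{kj}\varepsilon=\sum_k\tau_i\tau_k\tau_k\tau_j\,u_{ik}\otimes u_{kj}=\tau_i\tau_jU_{ij}.
\]
So $U$ and $\varepsilon\otimes\varepsilon$ satisfy the defining relations, and $\Delta$ exists; it is coassociative on generators. The algebra is generated by the entries of the unitary $w=u\oplus\varepsilon$, and $\bar w$ is invertible because $\bar u=F^{-1}uF$. By \cite{Wor87,Wor91}, $A$ is a Woronowicz algebra. It is full: for any $*$-representation of the dense Hopf $*$-algebra spanned by the coefficients, the images of the $u_{ij}$ and $\varepsilon$ satisfy the defining relations, so the representation extends to $A$.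
\end{proof}

Since $\varepsilon$ is central, the projections
\[
\pi_\pm=\tfrac12(1\pm\varepsilon)
\]
decompose $A=A_{p,q}$ as $A\pi_+\oplus A\pi_-$. On $A\pi_+$ we have $\varepsilon=1$, so $u$ becomes block diagonal; on $A\pi_-$ we have $\varepsilon=-1$, so $u$ becomes off-diagonal as in \eqref{eq:offdiag}. This is the quantum version of a group with an open subgroup of index two. The component $A\pi_+$ has many one-dimensional representations (see Section~\ref{sec:irred}). But it is not clear that $A\pi_-\ne0$, that is, that $\varepsilon\ne1$, and everything hinges on this. If $p\ne q$, no finite-dimensional representation can show it: a representation of $A\pi_-$ on $\mathbb C^N$ with $N\ge1$ would turn $c$ into a unitary map from $\mathbb C^{qN}$ to $\mathbb C^{pN}$.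

\section{The off-diagonal component}\label{sec:fock}

\subsection{The relations to be solved}

Let $m=q-p+2\ge2$ and $\lambda=t^{-2}\in(0,1]$, so that $\lambda+\lambda^{-1}=m$; thus $\lambda$ is the smaller root of $\lambda^2-m\lambda+1=0$. For $u=\begin{pmatrix}0&c\\ d&0\end{pmatrix}$ the relation $u=F\bar uF^{-1}$ reads
\begin{equation}\label{eq:cd}
c=F_1\bar c,\qquad d=\bar dF_1 .
\end{equation}
Take first $p=2$, so $q=m$; for larger $p$ we shall simply add a summand $I_{p-2}$ to $c$ and $d$. Then $c=F_1\bar c$ says that the second row of $c$ is determined by the first: if the first row is $(x_1,\dots,x_m)$, the second is $(t^{-1}x_1^*,\dots,t^{-1}x_m^*)$. Unitarity of $c$ becomes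
\begin{equation}\label{eq:x}
x_i^*x_j+\lambda x_ix_j^*=\delta_{ij},\qquad \sum_jx_jx_j^*=1,\qquad \sum_jx_j^2=0,\qquad \sum_jx_j^*x_j=\lambda^{-1},
\end{equation}
the first family being $c^*c=1$ and the other three $cc^*=1$. We shall see in Lemma~\ref{lem:rho} that the same elements $x_j$ also give a suitable $d$.

For $m=2$ (so $\lambda=1$) scalars suffice: $x_1=1/\sqrt2$, $x_2=i/\sqrt2$. For $m\ge3$ we have $\lambda<1$, and a tracial state $\psi$ on the algebra generated by the $x_j$ would give $1=\psi(\sum x_jx_j^*)=\psi(\sum x_j^*x_j)=\lambda^{-1}>1$. So genuinely infinite-dimensional operators are needed.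

\subsection{Creation operators}

The relation $x_i^*x_j=\delta_{ij}-\lambda x_ix_j^*$ resembles that of creation operators $x_j$, and $\sum_jx_j^2=0$ says that creating the vector $\Omega=\sum_ke_k\otimes e_k$ is forbidden. This suggests imposing $\Omega=0$ in the tensor powers of $K=\mathbb C^m$, with standard basis $(e_k)$. Look at the first level: let $K_2=\Omega^\perp\subset K\otimes K$ and let $S_j:K\to K_2$ be $\xi\mapsto e_j\otimes\xi$ followed by the projection. As $\|\Omega\|^2=m$,
\[
S_je_k=e_j\otimes e_k-\tfrac1m\delta_{jk}\Omega,\qquad S_i^*S_je_k=\delta_{ij}e_k-\tfrac1m\delta_{jk}e_i .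
\]
With $S_j^*e_k=\delta_{jk}$ in $K_0=\mathbb C$ and $S_i1=e_i$, this is $S_i^*S_j=\delta_{ij}-\frac1mS_iS_j^*$ on $K$: the desired relation, with $1/m$ in place of $\lambda$. At level $n$ the constant will be $\varphi_n$, where
\[
\varphi_0=0,\qquad \varphi_n=\frac1{m-\varphi_{n-1}}\quad(n\ge1).
\]
The function $s\mapsto1/(m-s)$ is increasing on $[0,\lambda]$ and fixes $\lambda$, because $\lambda(m-\lambda)=1$. Hence $(\varphi_n)$ increases within $[0,\lambda]$ to a fixed point; the fixed points are $\lambda$ and $\lambda^{-1}\ge\lambda$, so $\varphi_n\to\lambda$. The exact relations will therefore hold modulo compact operators.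

\begin{lemma}\label{lem:x}
Let $m\ge2$ and let $\lambda\in(0,1]$ be the smaller root of $\lambda^2-m\lambda+1=0$. There are elements $x_1,\dots,x_m$ of a nonzero unital $C^*$-algebra that satisfy \eqref{eq:x}.
\end{lemma}

\begin{proof}
Regard $\Omega$ as a map $\mathbb C\to K\otimes K$, so that $\Omega^*(e_j\otimes e_k)=\delta_{jk}$. Then
\begin{equation}\label{eq:zigzag}
(1\otimes\Omega^*)(\Omega\otimes\xi)=\xi\qquad(\xi\in K).
\end{equation}
Let $K_0=\mathbb C$, $K_1=K$, and for $n\ge2$ let $K_n\subset K^{\otimes n}$ be the set of vectors killed by $\Omega^*$ applied to any two adjacent legs. Let $P_n$ be the projection onto $K_n$. Then $K_n\subset K\otimes K_{n-1}$ for $n\ge1$, and for $n\ge2$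
\[
K_n=\{\zeta\in K\otimes K_{n-1}:(\Omega^*\otimes1)\zeta=0\}.
\]

\emph{Projections.} For $n\ge1$ define $V_n:K_{n-1}\to K\otimes K_n$ by $V_n\xi=(1\otimes P_n)(\Omega\otimes\xi)$. For $\zeta\in K\otimes K_n$ we have $V_n^*\zeta=(\Omega^*\otimes1)\zeta$; the right side lies in $K_{n-1}$ since $\zeta\in K\otimes K\otimes K_{n-1}$. So $K_{n+1}=\ker V_n^*$ is the orthogonal complement of $\mathrm{ran}\,V_n$ in $K\otimes K_n$. We claim that
\begin{equation}\label{eq:jw}
V_n^*V_n=\varphi_n^{-1},\qquad\text{hence}\qquad P_{n+1}|_{K\otimes K_n}=1-\varphi_nV_nV_n^* .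
\end{equation}
For $n=1$, $V_1^*V_1=\|\Omega\|^2=m=\varphi_1^{-1}$. For $n\ge2$ and $\xi\in K_{n-1}$, the formula for $P_n$ given by induction yields
\[
\|V_n\xi\|^2=\langle\Omega\otimes\xi,(1\otimes P_n)(\Omega\otimes\xi)\rangle=m\|\xi\|^2-\varphi_{n-1}\|(1\otimes V_{n-1}^*)(\Omega\otimes\xi)\|^2 .
\]
By \eqref{eq:zigzag}, applied to the first leg of $\xi\in K\otimes K_{n-2}$, $(1\otimes V_{n-1}^*)(\Omega\otimes\xi)=(1\otimes\Omega^*\otimes1)(\Omega\otimes\xi)=\xi$. So $\|V_n\xi\|^2=(m-\varphi_{n-1})\|\xi\|^2=\varphi_n^{-1}\|\xi\|^2$.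

\emph{The space.} Since $V_n$ is injective, $\dim K_{n+1}=m\dim K_n-\dim K_{n-1}$. As $m\ge2$,
\[
\dim K_{n+1}-\dim K_n\ge\dim K_n-\dim K_{n-1}\ge\cdots\ge\dim K_1-\dim K_0=m-1>0,
\]
so $H=\bigoplus_nK_n$ is infinite-dimensional, with all $K_n$ finite-dimensional.

\emph{The operators.} Define contractions $S_j$ on $H$ by $S_j\xi=P_{n+1}(e_j\otimes\xi)$ for $\xi\in K_n$. Then $S_j^*\zeta=(e_j^*\otimes1)\zeta\in K_n$ for $\zeta\in K_{n+1}$, and $S_j^*=0$ on $K_0$. Let $\xi\in K_n$, $n\ge1$. We have $V_n^*(e_j\otimes\xi)=(\Omega^*\otimes1)(e_j\otimes\xi)=S_j^*\xi$, and $V_n\zeta=\sum_ke_k\otimes S_k\zeta$ for $\zeta\in K_{n-1}$. So \eqref{eq:jw} gives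
\[
S_j\xi=e_j\otimes\xi-\varphi_n\sum_ke_k\otimes S_kS_j^*\xi,\qquad S_i^*S_j\xi=\delta_{ij}\xi-\varphi_nS_iS_j^*\xi,
\]
and the second formula also holds for $n=0$. Moreover $\sum_jS_jS_j^*\xi=P_n\xi=\xi$ for $\xi\in K_n$, $n\ge1$. Finally, for $\xi\in K_n$ with any $n\ge0$, $\sum_jS_jS_j\xi=P_{n+2}(\Omega\otimes\xi)=0$: the first equality holds since $K_{n+2}\subset K\otimes K_{n+1}$, the second since $K_{n+2}\subset\ker(\Omega^*\otimes1)$ is orthogonal to $\Omega\otimes\xi$.

\emph{Passage to the Calkin algebra.} On $K_n$ the operator $S_i^*S_j+\lambda S_iS_j^*-\delta_{ij}$ equals $(\lambda-\varphi_n)S_iS_j^*$, whose norm tends to $0$; as each $K_n$ is finite-dimensional and invariant, this operator is compact. So is $1-\sum_jS_jS_j^*$, the projection onto $K_0$. Hence the images $x_j$ of the $S_j$ in the Calkin algebra of $H$, which is nonzero, satisfy the first three relations in \eqref{eq:x}. The fourth follows from the first two: $\sum_jx_j^*x_j=m-\lambda\sum_jx_jx_j^*=m-\lambda=\lambda^{-1}$.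
\end{proof}

\begin{lemma}\label{lem:rho}
There is a unital $*$-homomorphism $\rho$ from $A_{p,q}$ to a nonzero $C^*$-algebra with $\rho(\varepsilon)=-1$ and $\rho(u)=\begin{pmatrix}0&c\\ d&0\end{pmatrix}$. In particular $\varepsilon\ne1$ in $A_{p,q}$.
\end{lemma}

\begin{proof}
With $x_j$ from Lemma~\ref{lem:x} put
\[
c_0=\begin{pmatrix}x_1&\cdots&x_m\\ t^{-1}x_1^*&\cdots&t^{-1}x_m^*\end{pmatrix},\qquad
d_0=\begin{pmatrix}t^{-1}x_1&x_1^*\\ \vdots&\vdots\\ t^{-1}x_m&x_m^*\end{pmatrix},
\]
and $c=c_0\oplus I_{p-2}$, $d=d_0\oplus I_{p-2}$, of sizes $p\times q$ and $q\times p$.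

\emph{Unitarity.} Both $(c_0^*c_0)_{ij}$ and $(d_0d_0^*)_{ij}$ equal $x_i^*x_j+t^{-2}x_ix_j^*=\delta_{ij}$. The diagonal entries of $c_0c_0^*$ and of $d_0^*d_0$ are $\sum_jx_jx_j^*=1$ and $t^{-2}\sum_jx_j^*x_j=1$, in one order or the other. Their off-diagonal entries are $t^{-1}\sum_jx_j^2=0$ or its adjoint.

\emph{Relation \eqref{eq:cd}.} On the summand $I_{p-2}$ it is trivial. For the rest,
\begin{align*}
(F_1\bar c_0)_{1j}&=t(t^{-1}x_j^*)^*=x_j, & (F_1\bar c_0)_{2j}&=t^{-1}x_j^*,\\
(\bar d_0F_1)_{j1}&=t^{-1}(x_j^*)^*=t^{-1}x_j, & (\bar d_0F_1)_{j2}&=t(t^{-1}x_j)^*=x_j^*,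
\end{align*}
where $F_1$ stands for its upper left $2\times2$ block.

Finally $T\rho(u)T=-\rho(u)=\rho(u)\rho(\varepsilon)$. So all defining relations hold.
\end{proof}

\section{Irreducibility of $u$, and the counterexample}\label{sec:irred}

\begin{proposition}\label{prop:irred}
For all $2\le p\le q$ the corepresentation $u$ of $A_{p,q}$ is irreducible, $\varepsilon\ne1$, $\varepsilon^2=1$, and $u\otimes\varepsilon\simeq u$.
\end{proposition}

\begin{proof}
The relation $TuT=u\varepsilon$ gives $u\otimes\varepsilon\simeq u$, and $\varepsilon\ne1$ by Lemma~\ref{lem:rho}. Let $M\in\mathrm{End}(u)$. We apply homomorphisms of $A_{p,q}$ to the entries of $Mu=uM$. For $z\in\mathbb T$, $k\in O(p-2)$ and $g\in O(q)$, the assignment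
\[
u\mapsto D=\mathrm{diag}(z,\bar z)\oplus k\oplus g,\qquad \varepsilon\mapsto1
\]
satisfies the defining relations: $D$ is unitary and commutes with $T$, the matrices $k$, $g$ are real, and
\[
\begin{pmatrix}0&t\\ t^{-1}&0\end{pmatrix}\begin{pmatrix}\bar z&0\\0&z\end{pmatrix}\begin{pmatrix}0&t\\ t^{-1}&0\end{pmatrix}=\begin{pmatrix}z&0\\0&\bar z\end{pmatrix}.
\]
So $M$ commutes with all these $D$. (If $p=2$, the block $k$ is absent.) Taking $(z,k,g)=(1,I,-I)$ and $(1,-I,I)$, we see that $M$ is block diagonal for $\mathbb C^2\oplus\mathbb C^{p-2}\oplus\mathbb C^q$. Taking $z=i$, $k=I$, $g=I$, its first block is diagonal. Since $O(n)$ acts irreducibly on $\mathbb C^n$ for $n\ge1$, its other blocks are scalar. Thus $M=\mathrm{diag}(m_1,\dots,m_p)\oplus\mu I_q$. Applying $\rho$ of Lemma~\ref{lem:rho} to $Mu=uM$ and looking at the upper right block gives $m_ic_{ij}=\mu c_{ij}$. No row of $c$ vanishes, because $cc^*=1$; so $m_i=\mu$ for all $i$, and $M$ is scalar.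
\end{proof}

The diagonal component alone would leave $\mathbb C^p$ and $\mathbb C^q$ separate; it is the off-diagonal one that ties them together.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Take $A=A_{2,q}$ with $q\ge3$ odd. By Proposition~\ref{prop:irred}, $u$ is irreducible of dimension $q+2$, and $\varepsilon$ has the required properties.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:signature}]
Proposition~\ref{prop:weights} gives $\{p,q\}=\{1,1\}$ or $p,q\ge2$. In the Kac case $\mathrm{Tr}\,T=0$ by Lemma~\ref{lem:trace}, so $p=q$. For $p,q\ge2$ we may assume $p\le q$; then $A_{p,q}$ realizes $\{p,q\}$ by Proposition~\ref{prop:irred}, as $\varepsilon$ is central and $T=I_p\oplus(-I_q)$ intertwines $u$ and $u\varepsilon$. For $\{1,1\}$ take $C(O(2))$, with $u$ the defining representation and $\varepsilon=\det$. The matrix $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ commutes with rotations and anticommutes with reflections, so $T=iJ$ is an intertwiner with $T^2=1$ and eigenvalues $1,-1$. If $p+q$ is odd, then $p\ne q$, so $p,q\ge2$ and $p+q\ge5$; equality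 is attained by $A_{2,3}$.
\end{proof}

\section{The fusion rules of $A_{p,q}$}\label{sec:fusion}

Here we prove all of Theorem~\ref{thm:family} except the last assertion. Write $A=A_{p,q}$. The plan is to compare $A$ with its quotient $A_+$ where $\varepsilon=1$, whose representation theory is known, as one compares a group with a subgroup of index two.

\subsection{$A_{p,p}$ is of Kac type}

If $p=q$, then $t=1$, and $F$ is a real symmetric orthogonal matrix with $F^{-1}=F$; hence $\bar u=FuF$ is unitary. In the opposite algebra $A^{op}$ put $u'_{ij}=u_{ji}^*$. We check that $u'$ and $\varepsilon$ satisfy the defining relations there.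
\begin{itemize}
\item Unitarity of $u'$ over $A^{op}$ means $\sum_ku_{kj}u_{ki}^*=\delta_{ij}$ and $\sum_ku_{jk}^*u_{ik}=\delta_{ij}$, where the products are those of $A$. These are $\bar u^*\bar u=1$ and $\bar u\,\bar u^*=1$.
\item Transposing $u=F\bar uF$ gives $u^t=F\bar u^tF$, so $u'=\bar u^t=Fu^tF=F\overline{u'}F^{-1}$.
\item In $A^{op}$ the product of $u'_{ij}$ and $\varepsilon$ is $\varepsilon u_{ji}^*=\tau_i\tau_ju_{ji}^*=\tau_i\tau_ju'_{ij}$.
\end{itemize}
So $u_{ij}\mapsto u_{ji}^*$, $\varepsilon\mapsto\varepsilon$ extends to a $C^*$-antimorphism of $A$. It agrees with the antipode on the elements $u_{ij}$ and $\varepsilon$. Since $\bar u=FuF$, these generate the dense Hopf $*$-algebra as an algebra, so the two maps agree there, and $A_{p,p}$ is of Kac type.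

\subsection{Restriction to $\varepsilon=1$}

Let $A_+=A\pi_+=A/(\varepsilon=1)$. In $A_+$ the relation $u_{ij}=\tau_i\tau_ju_{ij}$ leaves only the diagonal blocks, $u=a\oplus b$, with no relations between $a$ and $b$. Hence
\[
A_+=A_o(F_1)*A_o(I_q),
\]
and it is a Woronowicz algebra with the comultiplication induced by $\Delta$. For a corepresentation $V$ of $A$ we write $V|_{A_+}$ for its image over $A_+$. Since $F_1\bar F_1=1$ and $p,q\ge2$, the irreducibles of the two factors are $(a_k)$ and $(b_k)$ with the rules \eqref{eq:su2}, where $a_1=a$ and $b_1=b$. By \cite{Wan95}, the irreducibles of a free product are the alternating tensor products of nontrivial irreducibles of the factors. So $\mathrm{Irr}(A_+)$ is the set $W$ of alternating words in the letters $a_k$, $b_k$ $(k\ge1)$, with the empty word $\emptyset$ for $1$. The product of two nonempty words $x,y$ is computed as follows. If the last letter of $x$ and the first letter of $y$ are of different type, then $x\otimes y=xy$. Otherwise, with $x=x'a_k$, $y=a_ly'$, we decompose $a_k\otimes a_l$ by \eqref{eq:su2};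 each term $a_j$ with $j\ge1$ gives an alternating word, and the term $a_0$, if present, leaves a product of shorter words:
\begin{equation}\label{eq:free}
x\otimes y\simeq\bigoplus_{j\ge1,\ a_j\subset a_k\otimes a_l}x'a_jy'\ \oplus\ \delta_{kl}\,(x'\otimes y'),
\end{equation}
and likewise for $b$. These rules do not involve $p,q$, and they are invariant under the map $w\mapsto\widetilde w$ that exchanges $a_k\leftrightarrow b_k$. Clearly $\widetilde w\ne w$ for $w\ne\emptyset$, since the first letters differ. Let the degree of a word be the sum of its indices; by \eqref{eq:free}, the constituents of $x\otimes y$ have degree at most $\deg x+\deg y$.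

\begin{lemma}\label{lem:restrict}
For unitary corepresentations $r,s$ of $A$,
\begin{equation}\label{eq:hom}
\dim\mathrm{Hom}_{A_+}(r,s)=\dim\mathrm{Hom}_A(r,s)+\dim\mathrm{Hom}_A(r\varepsilon,s).
\end{equation}
In particular, let $r,s$ be irreducible. If $r\varepsilon\not\simeq r$, then $r|_{A_+}$ is irreducible; if $r\varepsilon\simeq r$, then $r|_{A_+}$ is a sum of two inequivalent irreducibles. If $r,s$ have a common constituent over $A_+$, then $s\simeq r$ or $s\simeq r\varepsilon$.
\end{lemma}

\begin{proof}
Let $h,h_+$ be the Haar states of $A,A_+$. We claim that $h_+=2h$ on $A\pi_+$. Let $h'=2h|_{A\pi_+}$. Since $\varepsilon\ne1$, $h(\varepsilon)=0$, so $h'(\pi_+)=1+h(\varepsilon)=1$ and $h'$ is a state. As $\Delta(\pi_+)=\frac12(1\otimes1+\varepsilon\otimes\varepsilon)=\pi_+\otimes\pi_++\pi_-\otimes\pi_-$, the comultiplication of $A_+$ is, for $x\in A\pi_+$,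
\[
\Delta_+(x)=\Delta(x)(\pi_+\otimes\pi_+)=\Delta(x)(\pi_+\otimes1).
\]
Therefore $(\mathrm{id}\otimes h')\Delta_+(x)=2h(x)\pi_+=h'(x)\pi_+$. Applying $h_+$ gives $h'(x)=(h_+\otimes h')\Delta_+(x)=h_+(x)$, by invariance of $h_+$.

For a corepresentation $V$ of $A$ we obtain
\[
\dim\mathrm{Hom}_{A_+}(1,V)=h_+(\chi_V\pi_+)=h(\chi_V)+h(\chi_V\varepsilon).
\]
Take $V=s\otimes\bar r$; then the left side is $\dim\mathrm{Hom}_{A_+}(r,s)$. The first term on the right is $\dim\mathrm{Hom}_A(r,s)$. As $\varepsilon$ is central and self-adjoint, $\overline{r\varepsilon}=\bar r\varepsilon$, so the second term is $\dim\mathrm{Hom}_A(1,s\otimes\overline{r\varepsilon})=\dim\mathrm{Hom}_A(r\varepsilon,s)$. This is \eqref{eq:hom}.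

For $r=s$ irreducible, the sum of the squares of the multiplicities in $r|_{A_+}$ is $1$ or $2$, according to whether $r\varepsilon\not\simeq r$ or $r\varepsilon\simeq r$. A common constituent makes the left side of \eqref{eq:hom} nonzero.
\end{proof}

\subsection{The irreducibles of $A$}

\begin{proposition}\label{prop:irr}
$\mathrm{Irr}(A)=\{1,\varepsilon\}\cup\{R_w=R_{\widetilde w}:w\in W\setminus\{\emptyset\}\}$, where $R_w|_{A_+}=w\oplus\widetilde w$ and $R_w\varepsilon\simeq R_w$.
\end{proposition}

For example, $R_{a_1}=u$, with $u|_{A_+}=a\oplus b$. In general, one must exclude that an irreducible $w\ne\emptyset$ of $A_+$ extends to $A$ by itself; this is again where $\varepsilon\ne1$ enters.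

\begin{proof}
We construct $R_w$ by induction on $k=\deg w\ge1$. Exchanging $w$ and $\widetilde w$ if necessary, let $w=a_{k_1}b_{k_2}a_{k_3}\cdots$ with $\sum k_i=k$. On the space of $u^{\otimes k}$ let $T_i$ be $T$ acting on the $i$th leg. Since $TuT=u\varepsilon$ and $\varepsilon$ is central, $T_iu^{\otimes k}T_i=u^{\otimes k}\varepsilon$, and hence $T_iT_j\in\mathrm{End}_A(u^{\otimes k})$. The space splits into joint eigenspaces of $T_1,\dots,T_k$, labeled by sign patterns in $\{\pm\}^k$. Let $\theta$ be the pattern of $k_1$ plus signs, then $k_2$ minus signs, then $k_3$ plus signs, and so on, and let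
\[
\Pi=\prod_{i=1}^{k-1}\tfrac12(1+\theta_i\theta_{i+1}T_iT_{i+1})\in\mathrm{End}_A(u^{\otimes k})
\]
be the projection onto the span of the eigenspaces of patterns $\theta$ and $-\theta$ (with $\Pi=1$ if $k=1$). The corepresentation $X=\Pi u^{\otimes k}$ satisfies
\[
X|_{A_+}=(a^{\otimes k_1}\otimes b^{\otimes k_2}\otimes\cdots)\oplus(b^{\otimes k_1}\otimes a^{\otimes k_2}\otimes\cdots).
\]
By \eqref{eq:su2}, $a^{\otimes k_1}$ is $a_{k_1}$ plus terms $a_j$ with $j<k_1$, and similarly for the other factors. Since degrees are subadditive under tensor products, $X|_{A_+}$ contains $w$ once, in the part of pattern $\theta$, and $\widetilde w$ once, in the part of pattern $-\theta$, and all other constituents have degree less than $k$.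

Let $r\subset X$ be the irreducible whose restriction contains $w$. Suppose that $r|_{A_+}=w$. Then $r$ lives on a subspace of pattern $\theta$, where $T_1=1$. Since $T_1XT_1=X\varepsilon$, compressing to this subspace gives $r_{ij}=r_{ij}\varepsilon$, that is, $r_{ij}\pi_-=0$ for all $i,j$. Then $\pi_-=\sum_ir_{ij}^*r_{ij}\pi_-=0$, contradicting Lemma~\ref{lem:rho}. So by Lemma~\ref{lem:restrict}, $r\varepsilon\simeq r$ and $r|_{A_+}=w\oplus w''$ with $w''\ne w$. Here $w''$ is a constituent of $X|_{A_+}$, so $w''=\widetilde w$ or $\deg w''<k$.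
\begin{itemize}
\item If $w''=\emptyset$, then $r$ and $1$ have a common constituent, so $r\in\{1,\varepsilon\}$; but then $r|_{A_+}$ is irreducible, a contradiction.
\item If $1\le\deg w''<k$, then $r$ and $R_{w''}$ have a common constituent and $R_{w''}\varepsilon\simeq R_{w''}$, so $r\simeq R_{w''}$. But $R_{w''}|_{A_+}=w''\oplus\widetilde{w''}$ does not contain $w$, which has degree $k$.
\end{itemize}
Hence $w''=\widetilde w$, and we put $R_w=R_{\widetilde w}=r$.

Any irreducible of $A$ has some constituent in $W$ over $A_+$. By Lemma~\ref{lem:restrict}, it is $1$ or $\varepsilon$ if this constituent is $\emptyset$, and $R_w$ if it is $w\ne\emptyset$. So the list is complete.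
\end{proof}

\subsection{The fusion rules}

We have $\varepsilon^2=1$ and $\varepsilon\otimes R_w\simeq R_w\otimes\varepsilon\simeq R_w$. For $w,w'\ne\emptyset$ the restriction of $R_w\otimes R_{w'}$ to $A_+$ is $(w\oplus\widetilde w)\otimes(w'\oplus\widetilde{w'})$. Among the irreducibles of $A$, only $R_x$ contains a given $x\ne\emptyset$ over $A_+$, and it does so once; so the multiplicity of $R_x$ in $R_w\otimes R_{w'}$ is the multiplicity of $x$ in $(w\oplus\widetilde w)\otimes(w'\oplus\widetilde{w'})$. The multiplicities of $1$ and $\varepsilon$ are equal, as one sees on multiplying by $\varepsilon$, and they add up to the multiplicity of $\emptyset$. None of this involves $p,q$. Therefore $R^+(A_{p,q})$ does not depend on $(p,q)$, and every $A_{p,q}$ is an $R^+$-deformation of the Woronowicz--Kac algebra $A_{2,2}$.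

\section{Dimensions force $p=q$}\label{sec:dims}

It remains to prove the last assertion of Theorem~\ref{thm:family}. If $p=q$, then $A_{p,p}$ is itself a Woronowicz--Kac algebra by Section~\ref{sec:fusion}. For the converse, let $B$ be a Woronowicz--Kac algebra and $\Phi:R^+(A_{p,q})\to R^+(B)$ a dimension-preserving isomorphism. Put $n=p+q$, $v=\Phi(u)$ and $\eta=\Phi(\varepsilon)$, with $v$ unitary. By Theorem~\ref{thm:even}, $n$ is even. To exclude $p\ne q$ we need finer information than parity. The idea is that the intertwiners of $v$ with its twists by $\eta$ split each tensor power of $v$ into pieces of equal size, and an irreducible of multiplicity one must fit into one piece.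

\subsection{Two intertwiners}

In $A_{p,q}$ the element $\varepsilon$ is central, but $\Phi$ transports only classes, and in $B$ we know only that $v\eta\simeq v\simeq\eta v$. So we need two matrices: $T\in\mathrm{Hom}(v,v\eta)$ and $S\in\mathrm{Hom}(v,\eta v)$, both nonzero. As in the proof of Theorem~\ref{thm:even} we normalize $T^2=S^2=1$; for $S$, $Sv=\eta vS$ gives $S^2v=\eta^2vS^2=vS^2$. By Lemma~\ref{lem:trace}, $\mathrm{Tr}\,T=0$. Then
\[
TSv=T\eta vS=\eta v\eta\,TS,\qquad STv=Sv\eta T=\eta v\eta\,ST,
\]
so $TS$ and $ST$ both lie in $\mathrm{Hom}(v,\eta v\eta)$, which is one-dimensional. Hence $STS^{-1}$ is a multiple of $T$; as both square to $1$, $ST=\pm TS$.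

The matrix $T\otimes S$ is an endomorphism of $v\otimes v$: conjugating the two factors by $T$ and $S$ replaces $v_{ij}v_{kl}$ by $v_{ij}\eta\,\eta v_{kl}=v_{ij}v_{kl}$. In $A_{p,q}$, the restriction $(a\oplus b)^{\otimes2}$ of $u\otimes u$ contains $a_2$ once, so $\Phi(R_{a_2})$ occurs once in $v\otimes v$. Thus its space lies in one eigenspace of the trace-zero involution $T\otimes S$, which has dimension $n^2/2$. As $\dim a_2=p^2-1$ and $\dim b_2=q^2-1$, this gives
\[
p^2+q^2-2\le\tfrac12(p+q)^2,\qquad\text{that is,}\qquad |p-q|\le2 .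
\]
This leaves the case $|p-q|=2$. For $(p,q)=(2,4)$, for instance, we have the equality $18=36/2$. The third tensor power decides: there we have two involutions, whose joint eigenspaces have dimension $n^3/4=54$, while $\dim R_{a_3}=(2^3-2\cdot2)+(4^3-2\cdot4)=60$. The general argument, which does not use the bound just obtained, is as follows.

\subsection{The third tensor power}

The matrices
\[
P=T\otimes S\otimes1,\qquad Q=1\otimes T\otimes S
\]
are in $\mathrm{End}(v^{\otimes3})$ by the computation just made. The restriction of $u^{\otimes3}$ to $A_+$ is $(a\oplus b)^{\otimes3}$. Here $a_3$ occurs only in $a^{\otimes3}\simeq a_3\oplus2a_1$, once; so $R_{a_3}$ has multiplicity $1$ in $u^{\otimes3}$. Hence $v^{\otimes3}$ contains $r=\Phi(R_{a_3})$ once, and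
\[
\dim r=(p^3-2p)+(q^3-2q)=n(n^2-3pq-2).
\]
As $r$ is irreducible with multiplicity one, $P$ and $Q$ act on its space as scalars, nonzero since $P^2=Q^2=1$. Now $PQ=T\otimes ST\otimes S$ and $QP=T\otimes TS\otimes S$, so $PQ=\pm QP$ with the same sign as in $ST=\pm TS$. Anticommuting matrices cannot act by nonzero scalars on the same nonzero subspace; thus $ST=TS$, and $P,Q$ commute.

The traces of $P$, $Q$ and $PQ=T\otimes ST\otimes S$ vanish, since each has the factor $\mathrm{Tr}\,T=0$. The projections onto the joint eigenspaces of $(P,Q)$ are $\frac14(1+\alpha P)(1+\beta Q)$ with $\alpha,\beta\in\{\pm1\}$, so each has trace $n^3/4$. The space of $r$ lies in one joint eigenspace, so $\dim r\le n^3/4$, that is,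
\[
n^2-3pq-2\le\tfrac14n^2,\qquad\text{or}\qquad \tfrac34(p-q)^2\le2 .
\]
Hence $|p-q|\le1$. Since $p+q$ is even, $p=q$. This completes the proof of Theorem~\ref{thm:family}. \qed

\begin{thebibliography}{9}

\bibitem{Ban96}
T.~Banica, C. R. Acad. Sci. Paris \textbf{322} (1996).

\bibitem{Ban98}
T.~Banica, \emph{Fusion rules for representations of compact quantum groups}, arXiv:math/9811039 (1998).

\bibitem{Wan95}
Wang, Comm. Math. Phys. \textbf{167} (1995).

\bibitem{Wor87}
Woronowicz, \emph{Compact matrix pseudogroups}, Comm. Math. Phys. \textbf{111} (1987).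

\bibitem{Wor91}
Woronowicz, \emph{A remark on compact quantum matrix groups}, Lett. Math. Phys. \textbf{21} (1991).

\end{thebibliography}

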